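\title{Symmetry breaking in the SFT cover of a mixing subshift}

\begin{abstract}
A subshift $X$ is the decreasing intersection of the shifts of finite type $X_n$, where $X_n$ is the largest subshift with the same words of length $n$ as $X$. If $X$ is mixing, each $X_n$ has a unique measure of maximal entropy $\mu_n$. We show that weak* limit points of $(\mu_n)$ need not be invariant under the automorphisms of $X$, which answers a question posed by Cyr, Kra and Petite. For every finite group $G$ with at least two elements we construct a mixing subshift on which $G$ acts faithfully by automorphisms with memory $0$ and anticipation $1$, which has exactly $|G|$ ergodic measures of maximal entropy, permuted simply transitively by $G$, and for which $(\mu_n)$ converges to one of them. We also give two conditions under which limit points are invariant; they show that the example with $|G|=2$ is minimal in two respects.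
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal{A}$ be a finite alphabet and let $\sigma$ be the left shift on $\mathcal{A}^{\mathbb{Z}}$, $(\sigma x)_i=x_{i+1}$. A \emph{subshift} is a nonempty closed $\sigma$-invariant set $X\subseteq\mathcal{A}^{\mathbb{Z}}$. We write $\mathcal{L}_n(X)$ for the set of words of length $n$ that occur in points of $X$, and $\mathcal{L}(X)=\bigcup_n\mathcal{L}_n(X)$. The subshift $X$ is \emph{mixing} if for all $u,v\in\mathcal{L}(X)$ and all sufficiently large $m$ there is a word $w$ of length $m$ with $uwv\in\mathcal{L}(X)$. An \emph{automorphism} of $X$ is a homeomorphism $\varphi\colon X\to X$ with $\varphi\circ\sigma=\sigma\circ\varphi$; the automorphisms form a group $\mathrm{Aut}(X)$.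

The \emph{SFT cover} of $X$ is the sequence $(X_n)_{n\ge1}$, where $X_n$ is the set of all $x\in\mathcal{A}^{\mathbb{Z}}$ whose subwords of length $n$ all lie in $\mathcal{L}_n(X)$. So $X_n$ consists of the sequences that cannot be told apart from points of $X$ through a window of length $n$. Each $X_n$ is a shift of finite type (SFT), that is, it is defined by forbidding finitely many words, and
\[
X_1\supseteq X_2\supseteq\cdots,\qquad \bigcap_n X_n=X,\qquad \mathcal{L}_n(X_n)=\mathcal{L}_n(X).
\]
If $X$ is mixing, then each $X_n$ is mixing and has a unique measure of maximal entropy (MME), which we always denote by $\mu_n$ (Lemma~\ref{lem:cover}). We regard the $\mu_n$ as Borel probability measures on $\mathcal{A}^{\mathbb{Z}}$, and weak* convergence refers to that space. For $\varphi\in\mathrm{Aut}(X)$ and a measure $\mu$ supported on $X$, let $\varphi_*\mu=\mu\circ\varphi^{-1}$. The following question is posed in \cite{CKP}.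

\begin{quote}
\textbf{Question.} Let $X$ be a mixing subshift, let $\varphi\in\mathrm{Aut}(X)$, and let $\mu$ be a weak* limit point of $(\mu_n)$. Is $\varphi_*\mu=\mu$?
\end{quote}

There are good reasons to expect a positive answer. If $X$ is itself of finite type, then $X_n=X$ for large $n$, so $\mu$ is the unique MME of $X$; since automorphisms preserve entropy, $\varphi_*\mu=\mu$. In general $\varphi$ does not act on $X_n$, but it almost does: there is an integer $w$, depending only on $\varphi$, such that $\varphi$ extends to an injective map $\Phi\colon X_{n+w}\to X_n$ for all large $n$ (Lemma~\ref{lem:extend}). The measure $\Phi_*\mu_{n+w}$ on $X_n$ has entropy $h(X_{n+w})$, which differs from the maximal value $h(X_n)$ by $o(1)$, and one is tempted to conclude that it is close to $\mu_n$. A positive answer would also be useful: it would produce a measure invariant under all of $\mathrm{Aut}(X)$, a \emph{characteristic measure}, on every mixing subshift.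

The answer is nevertheless negative. For a map $\tau\colon\mathcal{A}\to G$ to a finite group we define $t\colon\mathcal{A}^{\mathbb{Z}}\to G^{\mathbb{Z}}$ by $t(x)_i=\tau(x_i)$. The restriction of $t$ to a subshift $X$ is a continuous factor map onto the subshift $t(X)$ of $G^{\mathbb{Z}}$. We call $t_i=t(x)_i$ the \emph{color} of position $i$, and write $\{t\equiv g\}$ for the set of points all of whose positions have color $g$.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group with $d\ge2$ elements and identity $e$. There are a finite alphabet $\mathcal{A}$, a mixing subshift $X\subseteq\mathcal{A}^{\mathbb{Z}}$, an injective homomorphism $g\mapsto\varphi_g$ from $G$ to $\mathrm{Aut}(X)$ and a map $\tau\colon\mathcal{A}\to G$, with $t(\varphi_gx)_i=g\,t(x)_i$ for all $x\in X$, $g\in G$, $i\in\mathbb{Z}$, such that the following hold.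
\begin{enumerate}
\item[(1)] $\mu_n(t_0\ne e)\le C(3/4)^n$ for all $n\ge2$, with $C$ an absolute constant.
\item[(2)] Every weak* limit point $\mu$ of $(\mu_n)$ satisfies $\mu(t\equiv e)=1$ and $(\varphi_g)_*\mu(t\equiv g)=1$. Hence the measures $(\varphi_g)_*\mu$, $g\in G$, are pairwise mutually singular.
\item[(3)] The sequence $(\mu_n)$ converges to a measure $\mu$, and $X$ has exactly $d$ ergodic MMEs, namely $(\varphi_g)_*\mu$, $g\in G$.
\item[(4)] Each $\varphi_g$ is a block map with memory $0$ and anticipation $1$.
\end{enumerate}
\end{theorem}

For $G=\mathbb{Z}/2$ and $\varphi=\varphi_g$ with $g\ne e$ we obtain a mixing subshift and an automorphism of order two such that $(\mu_n)$ converges and its limit satisfies $\varphi_*\mu\perp\mu$. Thus no limit point of $(\mu_n)$ is $\varphi$-invariant. The optimistic argument above does prove the following; block maps and their windows are recalled in Section~\ref{sec:background}.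

\begin{proposition}\label{prop:positive}
Let $X$ be a mixing subshift and $\varphi\in\mathrm{Aut}(X)$.
\begin{enumerate}
\item[(a)] Every weak* limit point of $(\mu_n)$ is an MME of $X$. So the answer to the Question is yes if $X$ has a unique MME.
\item[(b)] Suppose that $\varphi$ and $\varphi^{-1}$ are given by block maps with windows $[-a,b]$ and $[-a',b']$, and let $w\ge\max(a+b,a'+b')$. If $X_n=X_{n+w}$ for infinitely many $n$, then every limit point of $(\mu_n)$ along those $n$ is $\varphi$-invariant. In particular, if $w=0$ the answer is yes.
\end{enumerate}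
\end{proposition}

The example with $G=\mathbb{Z}/2$ is therefore minimal in two ways. It has two ergodic MMEs, whereas one would force a positive answer, and it has $w=1$, whereas $w=0$ would force a positive answer.

The mechanism is that the SFT cover depends on how a system is coded and not only on its conjugacy class. If each letter of a subshift $Y$ is made to display the next letter as well, a window of length $n$ sees $n+1$ letters of $Y$, and the $n$th term of the cover becomes $Y_{n+1}$ instead of $Y_n$. Two differently coded copies of $Y$ are exchanged by an automorphism, yet at every stage of the cover one of them has more entropy than the other. Section~\ref{sec:toy} works this out for two disjoint copies. The real work is to join the copies into a mixing system without losing the entropy advantage, which is exponentially small in $n$: we bound it from below in Section~\ref{sec:Y}, join the copies in Section~\ref{sec:X}, and show in Section~\ref{sec:estimate} that the entropy gained by moving between copies is smaller still.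

\section{Background}\label{sec:background}

From now on a \emph{measure on a subshift $X$} is a $\sigma$-invariant Borel probability measure on $\mathcal{A}^{\mathbb{Z}}$ with support in $X$. Intervals are intervals of integers, $x_I$ is the word that $x$ shows on the interval $I$, and $[u]=\{x: x_{[0,N)}=u\}$ for a word $u$ of length $N$.

\medskip\noindent\textbf{Entropy.} The topological entropy of $X$ and the entropy of a measure $\nu$ are
\[
h(X)=\lim_N\frac1N\log\#\mathcal{L}_N(X),\qquad h(\nu)=\lim_N\frac1NH_N(\nu),\qquad H_N(\nu)=-\sum_{|u|=N}\nu[u]\log\nu[u].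
\]
By subadditivity both limits are infima over $N$. Since cylinders are clopen, $H_N$ is weak* continuous, so $h(\nu)=\inf_NH_N(\nu)/N$ is upper semicontinuous in $\nu$. Both entropies are invariant under conjugacies (shift-commuting homeomorphisms between subshifts). If the alphabet is a product, $h(\nu)$ is at most the sum of the entropies of the marginals of $\nu$. The variational principle states that $h(X)=\max_\nu h(\nu)$, the maximum over measures on $X$; an MME is a measure that attains it. Almost every ergodic component of an MME is an MME. Hence every subshift has an ergodic MME, a unique MME is ergodic, and a subshift with only one ergodic MME has only one MME. We also use the \emph{Gibbs inequality}: for a probability vector $(p_u)$ and real numbers $\beta_u$, concavity of the logarithm gives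
\begin{equation}\label{eq:gibbs}
\sum_up_u(-\log p_u+\beta_u)=\sum_{p_u>0}p_u\log\frac{e^{\beta_u}}{p_u}\le\log\sum_ue^{\beta_u}.
\end{equation}

\medskip\noindent\textbf{Sofic shifts.} A subshift is \emph{sofic} if it is the set of label sequences of bi-infinite paths in a finite directed graph with labeled edges. SFTs are sofic, and products and conjugates of sofic shifts are sofic. A subshift is \emph{irreducible} if for all $u,v\in\mathcal{L}(X)$ there is $w$ with $uwv\in\mathcal{L}(X)$; mixing implies irreducible. An irreducible sofic shift has a unique MME \cite{Weiss}; see also \cite{CP}.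

\medskip\noindent\textbf{Block maps.} Let $a,b\ge0$. A map $\varphi\colon X\to\mathcal{A}^{\mathbb{Z}}$ is a \emph{block map with window $[-a,b]$}, or with \emph{memory $a$ and anticipation $b$}, if there is a function $f\colon\mathcal{L}_{a+b+1}(X)\to\mathcal{A}$ with $\varphi(x)_i=f(x_{[i-a,i+b]})$ for all $x$ and $i$. By uniform continuity every automorphism is a block map.

\begin{lemma}\label{lem:cover}
Let $X$ be a subshift.
\begin{enumerate}
\item[(a)] $h(X_n)$ decreases to $h(X)$.
\item[(b)] If $X$ is mixing, then every $X_n$ is mixing and has a unique MME.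
\item[(c)] If $\nu_n$ is a measure on $X_n$ for each $n$, then every weak* limit point of $(\nu_n)$ is a measure on $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $X_n$ decrease, and $h(X)\le h(X_n)\le\frac1n\log\#\mathcal{L}_n(X_n)=\frac1n\log\#\mathcal{L}_n(X)\to h(X)$.

(b) Let $u,v\in\mathcal{L}(X_n)$. Take a left-infinite ray of a point of $X_n$ that ends in $u$ and a right-infinite ray of a point of $X_n$ that begins with $v$. Let $u'$ be the last $n$ letters of the first ray and $v'$ the first $n$ letters of the second; both lie in $\mathcal{L}_n(X)$. For all large $m$ there is $w$ of length $m$ with $u'wv'\in\mathcal{L}(X)$. Join the two rays through $w$. Every window of length $n$ lies in one of the rays or in $u'wv'$, so the new point is in $X_n$, and it contains $uwv$. A mixing SFT is an irreducible sofic shift.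

(c) Shift invariance passes to weak* limits. For each $k$ the set $X_k$ is closed and $\nu_n(X_k)=1$ for $n\ge k$, so a limit point gives full measure to every $X_k$ and hence to $\bigcap_kX_k=X$.
\end{proof}

\section{When the limit points are invariant}\label{sec:positive}

We prove Proposition~\ref{prop:positive} first, because it tells us what a counterexample has to look like. Let $\varphi,a,b,a',b',w$ be as in part (b). Extend the functions that define $\varphi$ and $\varphi^{-1}$ arbitrarily to all words of the same lengths. This gives block maps $\Phi,\Phi'\colon\mathcal{A}^{\mathbb{Z}}\to\mathcal{A}^{\mathbb{Z}}$ with the same windows, equal to $\varphi$ and $\varphi^{-1}$ on $X$.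

\begin{lemma}\label{lem:extend}
For $n\ge w+1$ we have $\Phi(X_{n+w})\subseteq X_n$, $\Phi'(X_{n+w})\subseteq X_n$, and $\Phi'\Phi=\Phi\Phi'=\mathrm{id}$ on $X_{n+w}$.
\end{lemma}

\begin{proof}
Let $x\in X_{n+w}$. On any interval of length at most $n+w$, the point $x$ agrees with some point of $X$. The word $\Phi(x)_{[i,i+n)}$ depends only on $x_{[i-a,i+n+b)}$, of length $n+a+b\le n+w$. If $x'\in X$ agrees with $x$ there, then $\Phi(x)_{[i,i+n)}=\varphi(x')_{[i,i+n)}\in\mathcal{L}_n(X)$. So $\Phi(x)\in X_n$, and the argument for $\Phi'$ is the same with $a',b'$ in place of $a,b$. The letters $\Phi'\Phi(x)_i$ and $\Phi\Phi'(x)_i$ depend only on $x_{[i-a-a',\,i+b+b']}$. This interval contains $i$ and has length at most $2w+1\le n+w$. If $x'\in X$ agrees with $x$ on it, then both letters equal $x'_i=x_i$, because $\varphi^{-1}\varphi=\varphi\varphi^{-1}=\mathrm{id}$ on $X$.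
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:positive}]
(a) Let $\mu_{n_k}\to\mu$. By Lemma~\ref{lem:cover}(c), $\mu$ is a measure on $X$. Since $h(\mu_n)=h(X_n)\ge h(X)$, upper semicontinuity gives $h(\mu)\ge\limsup_kh(\mu_{n_k})\ge h(X)$, so $\mu$ is an MME of $X$. As $\varphi$ is a conjugacy of $X$ with itself, $\varphi_*\mu$ is an MME too. If the MME is unique, $\varphi_*\mu=\mu$.

(b) Let $n\ge w+1$ with $X_n=X_{n+w}$. By Lemma~\ref{lem:extend}, $\Phi$ restricts to an automorphism of $X_n$ with inverse $\Phi'$, so it preserves the unique MME: $\Phi_*\mu_n=\mu_n$. Since $\Phi$ is continuous on $\mathcal{A}^{\mathbb{Z}}$, a limit point $\mu$ along such $n$ satisfies $\Phi_*\mu=\mu$, and $\Phi_*\mu=\varphi_*\mu$ because $\mu$ is supported on $X$. If $w=0$, the hypothesis $X_n=X_{n+w}$ holds for every $n$.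
\end{proof}

So a counterexample has several ergodic MMEs, and in particular is not sofic; and its automorphism, or the inverse, must read more than one letter. The next section shows how reading a second letter creates an asymmetry.

\section{Reading one letter ahead}\label{sec:toy}

Let $Y\subset\{0,1,2\}^{\mathbb{Z}}$ be the set of sequences that contain no word $10^m1$, $m\ge0$: between any two $1$'s there is a $2$. A finite word with no subword $10^m1$ extends to a point of $Y$ by adding $2$'s on both sides, so $\mathcal{L}(Y)$ is the set of all such words. Consequently, for $n\ge2$, $Y_n$ is the set of sequences with no subword $10^m1$ for $0\le m\le n-2$, and, padding with $2$'s again, $\mathcal{L}(Y_n)$ is the set of words with no such subword. Forbidden words do not contain the letter $2$. Hence $u2^mv\in\mathcal{L}(Y)$ for $u,v\in\mathcal{L}(Y)$ and $m\ge1$, the same holds for $Y_n$, and all these subshifts are mixing.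

The subshift $Y$ is sofic. Take two vertices $P,Q$, loops at $P$ labeled $0$ and $2$, an edge $P\to Q$ labeled $1$, a loop at $Q$ labeled $0$ and an edge $Q\to P$ labeled $2$. After a $1$ a path is at $Q$, where it reads $0$'s until it reads a $2$, so labels of paths lie in $Y$. Conversely $y\in Y$ is the label of the path that is at $Q$ exactly when the last nonzero letter read exists and equals $1$. On the other hand $Y_{n+1}\ne Y_n$ for all $n$: each step of the cover detects one new forbidden word, $10^{n-1}1$. Put
\[
\lambda_n=e^{h(Y_n)}\in[1,3],\qquad \delta_n=h(Y_n)-h(Y_{n+1})=\log\frac{\lambda_n}{\lambda_{n+1}}\ge0 .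
\]

\begin{example}\label{ex:toy}
Over the alphabet $\{0,1,2\}\times\{0,1,2,*\}$ let
\[
W=\{(y_i,*)_i: y\in Y\}\ \cup\ \{(y_i,y_{i+1})_i: y\in Y\},
\]
a \emph{plain} copy and a \emph{look-ahead} copy of $Y$. The map $\psi$ that exchanges $(y_i,*)_i$ and $(y_i,y_{i+1})_i$ is an automorphism of order two with memory $0$ and anticipation $1$. For $n\ge2$,
\[
W_n=\{(y_i,*)_i: y\in Y_n\}\ \cup\ \{(y_i,y_{i+1})_i: y\in Y_{n+1}\}.
\]
Indeed, the words in $\mathcal{L}_2(W)$ force a point $(y_i,z_i)_i$ of $W_n$ to have either $z_i=*$ for all $i$ or $z_i=y_{i+1}$ for all $i$. In the first case a window of length $n$ shows $n$ letters of $y$ and is allowed exactly when they form a word of $\mathcal{L}_n(Y)$; in the second case it shows $n+1$ letters of $y$ and is allowed exactly when they form a word of $\mathcal{L}_{n+1}(Y)$.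

Take $n=2$. A word of $Y_2$ (no $11$) ends in $0$, $2$, $01$ or $21$, and what precedes is an arbitrary word of $Y_2$. So the number of words of length $\ell$ satisfies $a_\ell=2a_{\ell-1}+2a_{\ell-2}$, and $\lambda_2=1+\sqrt3$ is the positive root of $\lambda^2=2\lambda+2$. A word of $Y_3$ (no $11$, no $101$) ends in $0$, $2$, $21$, $001$ or $201$, so $a_\ell=2a_{\ell-1}+a_{\ell-2}+2a_{\ell-3}$ and $\lambda_3$ is the positive root of $\lambda^3=2\lambda^2+\lambda+2$. For $\lambda\ge\lambda_2$,
\[
\lambda^3-2\lambda^2-\lambda-2=\lambda(\lambda^2-2\lambda-2)+(\lambda-2)>0,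
\]
so $\lambda_3<\lambda_2$. An ergodic measure on $W_2$ lives on one of the two pieces, so $W_2$ has a unique MME, and it lives on the plain piece. Lemma~\ref{lem:gap} below gives $\delta_n>0$ for all $n\ge2$, so the same is true for every $W_n$. All limit points of these MMEs live on the plain copy of $Y$, and $\psi$ moves them to the look-ahead copy.
\end{example}

The subshift $W$ is not mixing, and this is the whole difficulty. We must allow points to pass from one copy to the other. If the rules for passing have finite range, the result is an irreducible sofic shift and Proposition~\ref{prop:positive}(a) restores the symmetry. The reason is quantitative: the freedom to choose when to pass creates a fixed amount of entropy, while the advantage $\delta_n$ of the plain copy tends to $0$ by Lemma~\ref{lem:cover}(a). We therefore need a toll for passing whose size, as seen through a window of length $n$, grows with $n$, and we need to know how small $\delta_n$ can be.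

\section{The entropy of $Y_n$}\label{sec:Y}

Fix $n\ge2$ and let $a^{(n)}_\ell=\#\mathcal{L}_\ell(Y_n)$, with $a^{(n)}_0=1$; thus $\lambda_n=\lim_\ell(a^{(n)}_\ell)^{1/\ell}$. In Section~\ref{sec:estimate} we cut a long word into many pieces and count the possibilities for each piece separately. Each cut costs a multiplicative constant, which must not grow with $n$. The first lemma shows that $3$ will do.

\begin{lemma}\label{lem:count}
$a^{(n)}_\ell\le\lambda_n^{\ell+1}\le3\lambda_n^\ell$ for all $\ell\ge0$.
\end{lemma}

\begin{proof}
For $u_1,\dots,u_k\in\mathcal{L}_\ell(Y_n)$ the words $u_12u_22\cdots u_k2$ are distinct and lie in $\mathcal{L}_{k(\ell+1)}(Y_n)$. So $(a^{(n)}_\ell)^k\le a^{(n)}_{k(\ell+1)}$. Take $k$th roots and let $k\to\infty$.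
\end{proof}

\begin{lemma}\label{lem:gap}
$\delta_n\ge3^{-n}/90$ for all $n\ge2$.
\end{lemma}

\begin{proof}
The letter $2$ erases all memory, so we cut words at their $2$'s and obtain $1/\lambda_n$ as the root of an equation whose dependence on $n$ is easy to follow. Let $c^{(n)}_\ell$ be the number of words in $\{0,1\}^\ell$ with no subword $10^m1$, $0\le m\le n-2$, and put
\[
F_n(r)=\sum_{\ell\ge0}c^{(n)}_\ell r^\ell,\qquad f_n(r)=rF_n(r).
\]
Words with at most one $1$ are counted, so $\ell+1\le c^{(n)}_\ell\le2^\ell$. Hence $f_n$ is finite, continuous and strictly increasing on $[0,\frac12)$, with $f_n(0)=0$ and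
\[
f_n\bigl(\tfrac25\bigr)\ge\sum_{\ell\ge0}(\ell+1)\bigl(\tfrac25\bigr)^{\ell+1}=\frac{2/5}{(3/5)^2}=\frac{10}9>1 .
\]
So there is a unique $r_n\in(0,\frac25)$ with $f_n(r_n)=1$. A word of $Y_n$ with exactly $k$ letters $2$ is $v_02v_12\cdots2v_k$, where the $v_j$ are arbitrary words counted by $F_n$. Therefore
\[
\sum_{\ell\ge0}a^{(n)}_\ell r^\ell=\sum_{k\ge0}F_n(r)f_n(r)^k .
\]
For $r\in[0,\frac12)$ this is finite if and only if $f_n(r)<1$. So the radius of convergence of the left side, which is $1/\lambda_n$, equals $r_n$. In particular $r_n\ge\frac13$.

We have $c^{(n+1)}_\ell\le c^{(n)}_\ell$ for all $\ell$, and the word $10^{n-1}1$ is counted in $c^{(n)}_{n+1}$ but not in $c^{(n+1)}_{n+1}$. Hence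
\[
f_{n+1}(r_n)\le f_n(r_n)-r_n^{n+2}=1-r_n^{n+2},\qquad\text{while}\qquad f_{n+1}(r_{n+1})=1 .
\]
On $[0,\frac25]$ we have $f_{n+1}'(r)=\sum_\ell(\ell+1)c^{(n+1)}_\ell r^\ell\le\sum_\ell(\ell+1)(\frac45)^\ell=25$. The mean value theorem gives $r_{n+1}-r_n\ge r_n^{n+2}/25\ge3^{-n-2}/25$. Using $-\log(1-\theta)\ge\theta$ and $r_{n+1}<\frac25$,
\[
\delta_n=\log\frac{r_{n+1}}{r_n}=-\log\Bigl(1-\frac{r_{n+1}-r_n}{r_{n+1}}\Bigr)\ge\frac{r_{n+1}-r_n}{r_{n+1}}\ge\frac52\cdot\frac{3^{-n-2}}{25}=\frac{3^{-n}}{90}.\qedhere
\]
\end{proof}

\section{The mixing subshift $X$}\label{sec:X}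

Let $G$, $d$, $e$ be as in Theorem~\ref{thm:main}. We attach a color $t_i\in G$ to each position; color $e$ will use the plain coding of $Y$ and all other colors the look-ahead coding. To charge a toll for changing color, we add a coordinate $s$ over a large alphabet, which carries much entropy as long as the color is constant and loses about half of it after a change. The rule for $s$ should depend only on where the changes are, so that $G$ acts; it should never expire, so that $X$ keeps $d$ separate ergodic MMEs; it should be visible in the window that follows the change, so that $X_n$ feels it; and it should be possible to satisfy it in advance, so that the system is mixing.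

\subsection*{The toll}
Let $q=(24d)^2$ and $B=\{0,\dots,q-1\}$. For a sequence or word $t$ over $G$, call $i$ a \emph{change} if $t_{i-1}\ne t_i$. Let $M$ be the set of $(t,s)\in(G\times B)^{\mathbb{Z}}$ such that
\begin{equation}\label{eq:toll}
\text{if $i$ is a change, then }\ \#\{j: i\le j<i+m,\ s_j=0\}\ge m/2\ \text{ for all }m\ge1 .
\end{equation}
Equivalently, score $+1$ for each $j$ with $s_j=0$ and $-1$ for each $j$ with $s_j\ne0$; the running total started at any change never becomes negative. A violation of \eqref{eq:toll} is seen in a finite window, so $M$ is closed. It is shift-invariant, and it contains all $(t,s)$ with $t$ constant as well as all $(t,s)$ with $s\equiv0$. Since $gt$ and $t$ have the same changes, $M$ is invariant under $(t_i,s_i)_i\mapsto(gt_i,s_i)_i$ for $g\in G$.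

\begin{lemma}\label{lem:Mmixing}
$M$ is mixing.
\end{lemma}

\begin{proof}
Let $u,v\in\mathcal{L}(M)$ be nonempty and let $m\ge|v|$. Let $w$ be the word of length $m$ with $s=0$ throughout and with $t$ constant, equal to the first color of $v$. Extend $uwv$ to a bi-infinite sequence by putting $s=0$ outside, repeating the first color of $u$ to the left and the last color of $v$ to the right. A change can occur only at a noninitial position of $u$, at the first position of $w$, or at a noninitial position of $v$. We follow the running total from such a change $i$.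

If $i$ is a noninitial position of $u$, then $i-1$ and $i$ both lie in $u$, so the total is nonnegative up to the end of $u$ because $u\in\mathcal{L}(M)$. If $i$ is the first position of $w$, the total starts there at $0$. In both cases it increases by $m$ across $w$, it decreases by at most $|v|\le m$ inside $v$, and it increases after $v$. If $i$ is a noninitial position of $v$, the total is nonnegative up to the end of $v$ because $v\in\mathcal{L}(M)$, and it increases afterwards. So \eqref{eq:toll} holds and $uwv\in\mathcal{L}(M)$.
\end{proof}

\subsection*{The coding}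
Let $\mathcal{A}=G\times B\times\{0,1,2\}\times\{0,1,2,*\}$, write letters as $(t_i,s_i,y_i,z_i)$, and let $\tau\colon\mathcal{A}\to G$ be the first coordinate. Let $X$ be the image of $M\times Y$ under the map $\Psi(t,s,y)=x$,
\[
x_i=(t_i,s_i,y_i,z_i),\qquad z_i=\begin{cases}* & \text{if } t_i=e,\\ y_{i+1} & \text{if } t_i\ne e.\end{cases}
\]
The map $\Psi$ is continuous, commutes with the shift, and is injective because $x$ displays $(t,s,y)$. So $X$ is a subshift conjugate to $M\times Y$. A product of mixing subshifts is mixing (take the larger of the two thresholds for $m$), and mixing is invariant under conjugacy, so $X$ is mixing. Define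
\[
\varphi_g=\Psi\circ\bigl((t,s,y)\mapsto(gt,s,y)\bigr)\circ\Psi^{-1}.
\]
Then $\varphi_g\in\mathrm{Aut}(X)$, $\varphi_g\varphi_h=\varphi_{gh}$ and $t(\varphi_gx)_i=g\,t(x)_i$; the last identity shows that $g\mapsto\varphi_g$ is injective. Explicitly, $\varphi_g(x)_i=(gt_i,s_i,y_i,z_i')$ with $z_i'=*$ if $gt_i=e$ and $z_i'=y_{i+1}$ otherwise. This letter depends only on $x_i$ and $x_{i+1}$, which proves part (4) of Theorem~\ref{thm:main}. For instance, with $G=\{e,g\}$, here is a word of $X$ with one change, followed by a letter with $y$-entry $1$, and its image under $\varphi_g$: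
\[
\begin{array}{c|ccccccc}
t&e&e&e&g&g&g&g\\ s&5&7&2&0&4&0&0\\ y&1&0&2&1&0&0&2\\ z&*&*&*&0&0&2&1
\end{array}
\qquad\longmapsto\qquad
\begin{array}{c|ccccccc}
t&g&g&g&e&e&e&e\\ s&5&7&2&0&4&0&0\\ y&1&0&2&1&0&0&2\\ z&0&2&1&*&*&*&*
\end{array}
\]

\subsection*{The measures of maximal entropy of $X$}
Let $X^g=X\cap\{t\equiv g\}$. These $d$ subshifts are pairwise disjoint and $\varphi_g(X^e)=X^g$. Since \eqref{eq:toll} is empty when $t$ is constant, each $X^g$ is conjugate through $\Psi$ to $B^{\mathbb{Z}}\times Y$, which has entropy $\log q+h(Y)$ and is a mixing sofic shift. So $X^g$ has a unique MME $\nu_g$, which is ergodic, and $\nu_g=(\varphi_g)_*\nu_e$ because $\varphi_g$ is a conjugacy from $X^e$ to $X^g$.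

\begin{proposition}\label{prop:mme}
$h(X)=\log q+h(Y)$, and the ergodic MMEs of $X$ are exactly the $d$ measures $\nu_g$, $g\in G$.
\end{proposition}

\begin{proof}
Let $\nu$ be an ergodic measure on $X$. Suppose first that $\nu(t_{-1}\ne t_0)>0$. By ergodicity almost every point has a change at some position $i$, and then \eqref{eq:toll} says that the frequency of zeros of $s$ in $[i,i+m)$ is at least $\frac12$ for every $m$. By the pointwise ergodic theorem this frequency tends to $\nu(s_0=0)$ for almost every point and every $i$, so $\nu(s_0\ne0)\le\frac12$. Recording first whether $s_0=0$ and then, if not, the value of $s_0$, we see that the $s$-marginal has entropy at most $\log2+\nu(s_0\ne0)\log q\le\log2+\frac12\log q$. The $t$-marginal has entropy at most $\log d$ and the $y$-marginal at most $h(Y)$. Since $X$ is conjugate to $M\times Y$ and $2d<24d=\sqrt q$,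
\[
h(\nu)\le\log d+\log2+\tfrac12\log q+h(Y)<\log q+h(Y).
\]
Suppose next that $\nu(t_{-1}\ne t_0)=0$. By shift invariance almost every point has no change, so the disjoint invariant sets $X^g$ together have full measure, and by ergodicity $\nu$ lives on one $X^g$. Then $h(\nu)\le\log q+h(Y)$, with equality if and only if $\nu=\nu_g$.

Thus the largest entropy of an ergodic measure on $X$ is $\log q+h(Y)$, attained exactly by the $\nu_g$. As $X$ has an ergodic MME, this value is $h(X)$.
\end{proof}

So $X$ itself treats all colors alike. The SFT cover does not.

\section{The entropy of measures on $X_n$}\label{sec:estimate}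

Fix $n\ge2$ and put
\[
L=n-1,\qquad\Lambda=q\lambda_n,\qquad\rho=\frac{6d}{\sqrt q}=\frac14 .
\]
We show that color $e$ alone yields entropy $\log\Lambda$ in $X_n$, and that a measure on $X_n$ loses $\delta_n$ per unit of time spent in other colors while it gains at most $3\rho^{L}$ from changing colors.

\begin{lemma}\label{lem:lower}
$h(\mu_n)=h(X_n)\ge\log q+h(Y_n)=\log\Lambda$.
\end{lemma}

\begin{proof}
Consider a sequence $(e,s_i,y_i,*)_i$ with $s\in B^{\mathbb{Z}}$ and $y\in Y_n$. On a window of length $n$, $y$ agrees with some $y'\in Y$, so the sequence agrees with $\Psi(e^\infty,s,y')\in X$. Hence $X_n$ contains all these sequences, which form a copy of $B^{\mathbb{Z}}\times Y_n$.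
\end{proof}

For the upper bound we list the rules of $X$ that survive in $X_n$.

\begin{lemma}\label{lem:rules}
Let $N\ge n$ and let $x\in\mathcal{L}_N(X_n)$ have coordinates $(t,s,y,z)$ on $[0,N)$.
\begin{enumerate}
\item[(i)] For $i<N-1$, $z_i=*$ if $t_i=e$ and $z_i=y_{i+1}$ otherwise. So $x$ is determined by $(t,s,y)$ and $z_{N-1}$, which takes at most $4$ values.
\item[(ii)] If $i\in[1,N)$ is a change, $1\le m\le L$ and $i+m\le N$, then $s$ has at least $m/2$ zeros in $[i,i+m)$.
\item[(iii)] $y_J\in\mathcal{L}(Y_n)$ for every interval $J\subseteq[0,N)$.
\item[(iv)] If $t_i\ne e$ for all $i$ in an interval $J\subseteq[0,N)$, then $y_J\in\mathcal{L}(Y_{n+1})$.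
\end{enumerate}
\end{lemma}

\begin{proof}
Every subword of $x$ of length at most $n$ lies in $\mathcal{L}(X)$. For (i) apply this to $x_{[i,i+1]}$, using $n\ge2$. For (ii) apply it to $x_{[i-1,i+m)}$, which has length $m+1\le n$ and shows both the change and the interval. For (iii), the words $10^m1$ with $m\le n-2$ have length at most $n$ and do not occur in the $y$-coordinate of $X$.

For (iv), by (iii) only the word $10^{n-1}1$ has to be excluded. Suppose $y_{[p,p+n]}=10^{n-1}1$ with $[p,p+n]\subseteq J$. The word $x_{[p,p+n)}$ has length $n$, so it occurs at the same positions in some point $\Psi(t',s',y')$ of $X$, and $y'_{[p,p+n)}=10^{n-1}$. Its last letter has color $t_{p+n-1}\ne e$ and, by (i), $z$-entry $y_{p+n}=1$. By the definition of $\Psi$, $y'_{p+n}=1$. Then $y'\in Y$ contains $10^{n-1}1$, a contradiction.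
\end{proof}

\begin{lemma}\label{lem:main}
Every measure $\nu$ on $X_n$ satisfies
\[
h(\nu)+\delta_n\,\nu(t_0\ne e)\le\log\Lambda+3\rho^{\,n-1}.
\]
\end{lemma}

\begin{proof}
\emph{Reduction to a weighted count.} On a long stretch of color $e$ the number of choices for $(s,y)$ grows like $(q\lambda_n)^\ell$, and on a stretch of another color like $(q\lambda_{n+1})^\ell$. If each letter of color $\ne e$ is given the weight $e^{\delta_n}=\lambda_n/\lambda_{n+1}$, both rates become $\Lambda$, and we no longer need to know how long a word stays in each color. For $N\ge n$ let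
\[
Z_N=\sum_{x\in\mathcal{L}_N(X_n)}e^{\delta_nS(x)},\qquad S(x)=\#\{0\le i<N: t_i\ne e\}.
\]
Apply \eqref{eq:gibbs} with $p_x=\nu[x]$ and $\beta_x=\delta_nS(x)$. By shift invariance $\sum_xp_xS(x)=N\nu(t_0\ne e)$, and $h(\nu)\le H_N(\nu)/N$. Hence
\begin{equation}\label{eq:ZN}
h(\nu)+\delta_n\,\nu(t_0\ne e)\le\frac1N\log Z_N .
\end{equation}

\emph{Cutting a word.} Each change restricts $s$ on the next $L$ positions, but changes may be close together, and restrictions on overlapping intervals cannot be multiplied. We therefore select changes greedily so that their intervals are disjoint, and make no attempt to control the colors inside these intervals. Given $t$, let $i_1$ be the first change in $[1,N)$ and let $i_{j+1}$ be the first change in $[i_j+L,N)$, as long as such a change exists. This produces $i_1<\dots<i_k$ with $k\ge0$. The \emph{toll intervals} $I_j=[i_j,i_j+L)\cap[0,N)$ are disjoint and nonempty, and only $I_k$ can be shorter than $L$. The $k+1$ \emph{gaps} are $J_0=[0,i_1)$, $J_j=[i_j+L,i_{j+1})$ for $1\le j<k$, and $J_k=[i_k+L,N)$; some may be empty, and if $k=0$ the only gap is $J_0=[0,N)$. There is no change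 in $[1,i_1)$, so $t$ is constant on $J_0$, equal to $t_0$. For $j\ge1$ no position of $J_j$ is a change, so $t$ is constant on $J_j$, equal to the last color in $I_j$.

\emph{Words with a given cut.} Fix $k$ and $i_1,\dots,i_k$. The sequence $t$ is determined by $t_0$ and its restrictions to the $I_j$, so there are at most $d\prod_jd^{|I_j|}$ possibilities for it. Fix $t$ as well. By Lemma~\ref{lem:rules}(i) the word $x$ is determined by $z_{N-1}$ and the restrictions of $(s,y)$ to the gaps and toll intervals, and its weight $e^{\delta_nS(x)}$ is the product of the weights of these pieces. So it is enough to bound, for each piece, the number of possible restrictions times the weight.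

Let $J$ be a gap of length $\ell\ge0$. There are at most $q^\ell$ choices of $s_J$. If $t=e$ on $J$, the weight is $1$ and there are at most $3\lambda_n^\ell$ choices of $y_J$, by Lemmas~\ref{lem:rules}(iii) and \ref{lem:count}. If $t\ne e$ on $J$, the weight is $(\lambda_n/\lambda_{n+1})^\ell$ and there are at most $3\lambda_{n+1}^\ell$ choices of $y_J$, by Lemmas~\ref{lem:rules}(iv) and \ref{lem:count}. In both cases the gap contributes at most $3\Lambda^\ell$.

Let $I=I_j$ have length $\ell$, $1\le\ell\le L$. By Lemma~\ref{lem:rules}(ii) with $m=\ell$, at most $\ell/2$ letters of $s_I$ are nonzero; choosing their positions and then their values gives at most $2^\ell q^{\ell/2}$ choices of $s_I$. There are at most $3^\ell$ choices of $y_I$, and the weight is at most $e^{\delta_n\ell}$. Including the factor $d^\ell$ from the choice of $t_I$, and using $6d\sqrt q=\rho q=\rho\Lambda/\lambda_n$, the interval contributes at most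
\[
\bigl(6d\sqrt q\,e^{\delta_n}\bigr)^\ell=\Bigl(\frac{\rho\Lambda}{\lambda_n}\cdot\frac{\lambda_n}{\lambda_{n+1}}\Bigr)^\ell=\Lambda^\ell\Bigl(\frac\rho{\lambda_{n+1}}\Bigr)^\ell\le\Lambda^\ell\rho^\ell .
\]

The lengths of the pieces add up to $N$, and $\prod_j\rho^{|I_j|}\le\rho^{(k-1)L}$: for $k\ge1$ because $I_1,\dots,I_{k-1}$ have length $L$, and for $k=0$ because $1\le\rho^{-L}$. With the factors $d$ for $t_0$ and $4$ for $z_{N-1}$, the words with the given cut have total weight at most $4d\cdot3^{k+1}\Lambda^N\rho^{(k-1)L}$.

\emph{Summing over cuts.} There are at most $\binom Nk$ choices of $i_1<\dots<i_k$. By the binomial theorem,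
\[
Z_N\le4d\sum_{k\ge0}\binom Nk3^{k+1}\Lambda^N\rho^{(k-1)L}=12d\,\rho^{-L}\Lambda^N\bigl(1+3\rho^L\bigr)^N .
\]
Insert this in \eqref{eq:ZN} and let $N\to\infty$ with $n$ fixed. The left side is at most $\log\Lambda+\log(1+3\rho^L)\le\log\Lambda+3\rho^{\,n-1}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}, and the role of each ingredient}\label{sec:proof}

The objects $\mathcal{A}$, $X$, $\varphi_g$, $\tau$, their basic properties and part (4) were obtained in Section~\ref{sec:X}.

\medskip\noindent\emph{Part (1).} Lemma~\ref{lem:main} for $\nu=\mu_n$ and Lemma~\ref{lem:lower} give $\delta_n\,\mu_n(t_0\ne e)\le3\cdot4^{-(n-1)}$. By Lemma~\ref{lem:gap},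
\[
\mu_n(t_0\ne e)\le3\cdot4\cdot4^{-n}\cdot90\cdot3^n=1080\,(3/4)^n .
\]

\noindent\emph{Part (2).} Let $\mu$ be a limit point, a measure on $X$ by Lemma~\ref{lem:cover}(c). The set $\{t_0\ne e\}$ is clopen in $\mathcal{A}^{\mathbb{Z}}$, so $\mu(t_0\ne e)=0$ by part (1). By shift invariance $\mu(t_i\ne e)=0$ for all $i$, so $\mu(X^e)=1$. Since $\varphi_g(X^e)=X^g$, we get $(\varphi_g)_*\mu(X^g)=1$, and the sets $X^g$ are pairwise disjoint.

\medskip\noindent\emph{Part (3).} Let $\mu$ be a limit point. By Propositions~\ref{prop:positive}(a) and \ref{prop:mme}, $h(\mu)=h(X)=h(X^e)$, and by part (2) $\mu$ lives on $X^e$. So $\mu=\nu_e$, the unique MME of $X^e$. The space of probability measures on $\mathcal{A}^{\mathbb{Z}}$ is compact and metrizable, and $(\mu_n)$ has only one limit point, so $\mu_n\to\mu=\nu_e$. By Proposition~\ref{prop:mme} the ergodic MMEs of $X$ are the $d$ measures $\nu_g=(\varphi_g)_*\mu$. \qed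

\begin{remark}[where the optimistic argument fails]
The formula for $\varphi_g(x)_i$ in Section~\ref{sec:X} defines a block map $\Phi_g$ on all of $\mathcal{A}^{\mathbb{Z}}$ that multiplies colors by $g$. For $n\ge2$, Lemma~\ref{lem:extend} with $w=1$ shows that $(\Phi_g)_*\mu_{n+1}$ is a measure on $X_n$ of entropy $h(X_{n+1})=h(X_n)-o(1)$. By part (1) it gives $\{t_0\ne g\}$ measure at most $C(3/4)^{n+1}$. So for $g\ne e$ it has almost maximal entropy on $X_n$ and is far from $\mu_n$.
\end{remark}

\begin{remark}[each ingredient is needed]
Without the coordinate $z$, the maps $\varphi_g$ read one letter, $w=0$, and Proposition~\ref{prop:positive}(b) makes all limit points invariant. If $Y$ is replaced by a mixing SFT, then $Y_n=Y$ and $X_n=\Psi(M_n\times Y)$ for large $n$; the group $G$ acts on this set by the same formula, so $\mu_n$ and its limit points are invariant. If \eqref{eq:toll} is imposed only for $m\le m_0$, then $M$ is an SFT, mixing by the proof of Lemma~\ref{lem:Mmixing}, so $X$ is a mixing sofic shift and Proposition~\ref{prop:positive}(a) applies. Finally, the size of $q$ is used to make $\rho=\frac14$ smaller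 than $\frac13$, the rate in Lemma~\ref{lem:gap}, so that $\rho^n/\delta_n\to0$.
\end{remark}

\begin{remark}[a characteristic measure]
Every automorphism of $X$ permutes the finite set of ergodic MMEs, so $\frac1d\sum_{g\in G}(\varphi_g)_*\mu$ is invariant under all of $\mathrm{Aut}(X)$. Thus $X$ has a characteristic measure, but the SFT cover does not find it along any subsequence.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CP}
Coven and Paul, \emph{Sofic systems}, Israel J. Math. \textbf{20} (1975).

\bibitem{CKP}
Van Cyr, Bryna Kra and Samuel Petite, \emph{Strong Approximations of Shifts and the Characteristic Measures Problem}, arXiv:2307.06451 (2023).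

\bibitem{Weiss}
B. Weiss, \emph{Subshifts of finite type and sofic systems}, Monatsh. Math. \textbf{77} (1973).

\end{thebibliography}
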